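\title{Complete linear metric absolute retracts are homeomorphic to Hilbert spaces}

\begin{abstract}
We prove that every complete linear metric space that is an absolute retract is homeomorphic to a Hilbert space, which answers a question posed by Banakh and Cauty. The separable case is a theorem of Dobrowolski and Toru\'nczyk. For the nonseparable case we show that every linear metric space of uncountable density $\kappa$, whether or not it is complete, locally convex or an absolute retract, has the approximation properties that occur in Toru\'nczyk's characterization of $\ell_2(\kappa)$-manifolds. It follows that complete linear metric absolute retracts are classified up to homeomorphism by their finite dimension or their density, and that open subsets of an infinite-dimensional one are classified by their homotopy type.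
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{linear metric space} is a real linear topological space $X$ endowed with a translation-invariant metric that generates its topology; it is \emph{complete} if this metric is complete. A metrizable space $X$ is an \emph{absolute retract} (AR) if $X$ is a retract of every metrizable space that contains it as a closed subset. By a \emph{Hilbert space} we mean a space $\ell_2(\kappa)$, where $\kappa$ is a finite or infinite cardinal.

Every Hilbert space is a complete linear metric space and an AR. A linear metric space that is merely homeomorphic to a Hilbert space inherits both properties: being an AR is a topological property, and completeness follows from a theorem of Klee (Theorem~\ref{thm:klee} below). Banakh and Cauty \cite{BC} asked whether these two necessary conditions are sufficient: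
\begin{quote}
\emph{Is each complete linear metric AR-space homeomorphic to a Hilbert space?}
\end{quote}
Two known results suggest a positive answer. Separable complete linear metric AR-spaces are homeomorphic to Hilbert spaces by a theorem of Dobrowolski and Toru\'nczyk. And every nonseparable completely metrizable convex subset of a Fr\'echet space (a locally convex complete linear metric space) is homeomorphic to a Hilbert space; this applies to a nonseparable Fr\'echet space itself. Neither result covers spaces that are nonseparable and not locally convex.

To see what is lost without local convexity, fix $0<p<1$ and an infinite cardinal $\kappa$, and let $\ell_p(\kappa)$ be the space of functions $x\colon\kappa\to\mathbb R$ with $\|x\|=\sum_\alpha|x(\alpha)|^p<\infty$, with the metric $\|x-y\|$. The vectors $\varepsilon^{1/p}e_1,\dots,\varepsilon^{1/p}e_N$, where the $e_i$ are distinct unit coordinate vectors, lie at distance $\varepsilon$ from $0$, while their arithmetic mean lies at distance $N^{1-p}\varepsilon$. An average of small vectors need not be small, so small local perturbations of a map cannot be glued by a partition of unity. In the proof below each perturbation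 is a sum of at most four small vectors, and the only quantities that a partition of unity averages are integers.

\begin{theorem}\label{thm:main}
Each complete linear metric AR-space is homeomorphic to a Hilbert space.
\end{theorem}

Thus, up to homeomorphism, the complete linear metric AR-spaces are exactly the Hilbert spaces. We deduce Theorem~\ref{thm:main} from Toru\'nczyk's topological characterization of Hilbert manifolds, which rests on two approximation properties.

Throughout, ``map'' means continuous map, $I=[0,1]$, $\omega=\{0,1,2,\dots\}$, $|A|$ is the cardinality of a set $A$, and the \emph{density} $\operatorname{dens}X$ is the least cardinality of a dense subset of $X$. For an open cover $\mathcal U$ of $X$, maps $f,g\colon S\to X$ are \emph{$\mathcal U$-near} if for each $s\in S$ some $U\in\mathcal U$ contains both $f(s)$ and $g(s)$. An indexed family of subsets of $X$ is \emph{locally finite} (\emph{discrete}) if each point of $X$ has a neighborhood that meets only finitely many (at most one) of its members.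

\begin{definition}\label{def:props}
A space $X$ has the \emph{locally finite approximation property} (LFAP) if for every open cover $\mathcal U$ of $X$ there are maps $f_n\colon X\to X$, $n\in\omega$, each $\mathcal U$-near to $\mathrm{id}_X$, such that the family $(f_n(X))_{n\in\omega}$ is locally finite. For a cardinal $\kappa$ with the discrete topology and $m\in\omega$, the space $X$ has the \emph{$\kappa$-discrete $m$-cells property} if for every map $f\colon\kappa\times I^m\to X$ and every open cover $\mathcal U$ of $X$ there is a map $g\colon\kappa\times I^m\to X$, $\mathcal U$-near to $f$, such that the family $\big(g(\{\alpha\}\times I^m)\big)_{\alpha<\kappa}$ is discrete.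
\end{definition}

Both properties measure how much room there is near each point. The space $\mathbb R^d$ does not have LFAP: if $\mathcal U$ consists of the open unit balls, all points $f_n(0)$ lie in the compact ball of radius $2$ about $0$, and a compact set meets only finitely many members of a locally finite family. In a metric space, the $\kappa$-discrete $0$-cells property applied to a constant map with value $x$ and the cover by $\varepsilon$-balls puts a discrete subspace of cardinality $\kappa$ into the $2\varepsilon$-ball about $x$; so for infinite $\kappa$ every ball has density at least $\kappa$.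

\begin{theorem}\label{thm:approx}
Let $X$ be a linear metric space (not necessarily complete or an AR) of uncountable density $\kappa$. Then $X$ has LFAP and, for every $m\in\omega$, the $\kappa$-discrete $m$-cells property.
\end{theorem}

A metrizable space is an \emph{absolute neighborhood retract} (ANR) if, in every metrizable space that contains it as a closed subset, it is a retract of some neighborhood. An \emph{$\ell_2(\kappa)$-manifold} is a space each point of which has an open neighborhood homeomorphic to an open subset of $\ell_2(\kappa)$. We write $\cong$ for ``is homeomorphic to''.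

\begin{theorem}\label{thm:class}
For an infinite-dimensional linear metric space $X$ of density $\kappa$ the following are equivalent:
\begin{itemize}
\item[(a)] $X\cong\ell_2(\kappa)$;
\item[(b)] $X$ is an $\ell_2(\kappa)$-manifold;
\item[(c)] $X$ is a completely metrizable ANR;
\item[(d)] $X$ is a complete AR.
\end{itemize}
Two complete linear metric AR-spaces are homeomorphic if and only if they have the same finite dimension or are both infinite-dimensional with the same density. Two open subsets of a complete infinite-dimensional linear metric AR-space are homeomorphic if and only if they are homotopy equivalent.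
\end{theorem}

The work lies in Theorem~\ref{thm:approx}, and nonseparability enters its proof only through Lemma~\ref{lem:delta}, which finds points at a fixed distance $\delta$ from any small subspace. Completeness and the AR property are used only in Section~\ref{sec:final}, as hypotheses of the quoted theorems. Section~\ref{sec:model} shows the method in a Hilbert space, where one pushes along coordinate vectors. Section~\ref{sec:paths} constructs the substitute for coordinate vectors, Section~\ref{sec:lfap} proves LFAP, and Section~\ref{sec:cells} proves the discrete cells property.

\section{Background}\label{sec:background}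

\subsection{F-norms and distance to a subspace}
An invariant metric need not respect scalar multiplication, but it can be replaced by one that is monotone along rays. The topology of a linear metric space $X$ is generated by the metric $\|x-y\|$ for some \emph{F-norm} $\|\cdot\|\colon X\to[0,\infty)$, that is, a function such that $\|x\|=0$ only for $x=0$, $\|x+y\|\le\|x\|+\|y\|$, $\|tx\|\le\|x\|$ for $|t|\le1$, and $\|tx\|\to0$ as $t\to0$; see, e.g., \cite{Rol}. An F-norm need not be homogeneous. It is symmetric (take $t=-1$ twice), and
\begin{equation}\label{eq:two}
\|(1-\vartheta)u+\vartheta v\|\le\|u\|+\|v\|\qquad(0\le\vartheta\le1).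
\end{equation}
The properties in Theorem~\ref{thm:approx} are topological, so we fix an F-norm on $X$ and put $B(x,s)=\{y:\|x-y\|<s\}$. For a linear subspace $Z\subset X$, not necessarily closed, let
\[
d_Z(x)=\inf_{z\in Z}\|x-z\|.
\]
We use the following properties.
\begin{itemize}
\item[(D1)] $d_Z(x+y)\le d_Z(x)+d_Z(y)$, $d_Z(-x)=d_Z(x)$, and $d_Z(x+z)=d_Z(x)\le\|x\|$ for $z\in Z$. Hence $|d_Z(x)-d_Z(y)|\le d_Z(x-y)\le\|x-y\|$, so $d_Z$ is continuous.
\item[(D2)] $d_Z(tx)\le\inf_{z\in Z}\|tx-tz\|\le d_Z(x)$ for $|t|\le1$. Hence $t\mapsto d_Z(tx)$ is nondecreasing on $[0,\infty)$; it is also continuous.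
\item[(D3)] If $Z\subset Z'$ then $d_Z\ge d_{Z'}$. Also $d_Z=d_{\overline Z}$, and if $Z$ is the union of subspaces $Z_0\subset Z_1\subset\cdots$, then $d_{Z_k}(x)$ decreases to $d_Z(x)$.
\item[(D4)] If $L$ is a closed linear subspace and $q\colon X\to X/L$ is the quotient map, then $d_L(x-y)$ depends only on $q(x),q(y)$ and defines a metric on $X/L$ for which $q$ is continuous.
\end{itemize}
The linear span of a set $A\subset X$ has density at most $\max(\omega,\operatorname{dens}A)$, because the rational linear combinations of a dense subset of $A$ are dense in the span. The density of a union is at most the sum of the densities. In a metric space of infinite density $\lambda$ every subset has density at most $\lambda$.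

\subsection{Covers}
For $A\subset X$ and a cover $\mathcal U$ put $\operatorname{st}(A,\mathcal U)=\bigcup\{U\in\mathcal U:U\cap A\ne\emptyset\}$. An open cover $\mathcal V$ is a \emph{star-refinement} of $\mathcal U$ if each $\operatorname{st}(V,\mathcal V)$, $V\in\mathcal V$, lies in some $U\in\mathcal U$; then $\mathcal V$ refines $\mathcal U$. Metrizable spaces are paracompact, and this has three standard consequences: every open cover has a locally finite closed refinement; every open cover has an open star-refinement; and for every indexed open cover $(Y_j)$ there is a locally finite partition of unity $(\lambda_j)$ with $\operatorname{supp}\lambda_j\subset Y_j$. The union of a locally finite family of closed sets is closed.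

The condition of $\mathcal U$-nearness is converted into an inequality by a positive function that tells how far a point may move and that changes by a bounded factor under such a move.

\begin{lemma}\label{lem:gauge}
Let $\mathcal U$ be an open cover of $X$ and $\delta>0$. There is a map $r\colon X\to(0,\delta]$ such that whenever $\|x-y\|\le12\,r(x)$, the points $x,y$ lie in a common member of $\mathcal U$ and $\frac12r(x)\le r(y)\le\frac32r(x)$.
\end{lemma}

\begin{proof}
Let $R(x)=\sup\{s\in(0,1]:B(x,s)\subset U\text{ for some }U\in\mathcal U\}>0$. If $B(x,s)\subset U$ then $B(y,s-\|x-y\|)\subset U$, so $R(y)\ge R(x)-\|x-y\|$ and $R$ is $1$-Lipschitz. Put $r=\min\{\delta,R/24\}$, a $\frac1{24}$-Lipschitz function. If $\|x-y\|\le12\,r(x)$, then $|r(y)-r(x)|\le\frac12r(x)$, and $\|x-y\|\le\frac12R(x)<s$ for some $s$ with $B(x,s)\subset U\in\mathcal U$.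
\end{proof}

\subsection{Retracts and Hilbert manifolds}
We use these textbook facts.
\begin{itemize}
\item[(T1)] A linear metric space of finite dimension $n$ is homeomorphic to $\mathbb R^n=\ell_2(n)$; one of infinite dimension is not locally compact. By invariance of domain, $\mathbb R^n\not\cong\mathbb R^{n'}$ for $n\ne n'$.
\item[(T2)] Each $\ell_2(\tau)$ is an AR, and $\operatorname{dens}\ell_2(\tau)=\tau$ for infinite $\tau$.
\item[(T3)] An AR is an ANR, and a contractible ANR is an AR.
\item[(T4)] The properties ``ANR'' and ``completely metrizable'' pass to open subsets, and a metrizable space has either property as soon as each of its points has an open neighborhood with that property.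
\end{itemize}
The deeper results are the following four.

\begin{theorem}[Toru\'nczyk \cite{Tor}]\label{thm:tor}
For infinite $\kappa$, a completely metrizable ANR of density $\kappa$ is an $\ell_2(\kappa)$-manifold if and only if it has LFAP and the $\kappa$-discrete $m$-cells property for all $m\in\omega$.
\end{theorem}

\begin{theorem}[Henderson; Henderson--Schori]\label{thm:hend}
For infinite $\kappa$, homotopy equivalent connected metrizable $\ell_2(\kappa)$-manifolds are homeomorphic. In particular, a contractible one is homeomorphic to $\ell_2(\kappa)$.
\end{theorem}

\begin{theorem}[Dobrowolski--Toru\'nczyk]\label{thm:dt}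
Every separable complete linear metric AR-space is homeomorphic to a Hilbert space.
\end{theorem}

\begin{theorem}[Klee \cite{Klee}]\label{thm:klee}
An invariant metric generating the topology of a completely metrizable abelian group is complete.
\end{theorem}

\section{The method in a Hilbert space}\label{sec:model}

In this section $X$ is a Hilbert space with coordinate vectors $e_\gamma$, and $\mathcal U$ is the cover by all open balls of radius $2$, so that every move of length less than $2$ is allowed.

\subsection{Cells}
Let $X=\ell_2(\kappa)$ with $\kappa$ uncountable and let $f\colon\kappa\times I^m\to X$ be a map. Each cell $f(\{\alpha\}\times I^m)$ is separable, hence vanishes outside a countable set of coordinates. We define $g$ on $\{\alpha\}\times I^m$ by recursion on $\alpha<\kappa$. The cell $f(\{\alpha\}\times I^m)$ and the earlier cells $g(\{\beta\}\times I^m)$, $\beta<\alpha$, together use at most $\max(\omega,|\alpha|)<\kappa$ coordinates. Pick an unused coordinate $\gamma$ and put $g(\alpha,u)=f(\alpha,u)+e_\gamma$. The $\gamma$-coordinate is $1$ on the new cell and $0$ on the earlier ones, so different cells are at distance at least $1$, and a ball of radius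 $\frac12$ meets at most one of them.

\subsection{The whole space}
For LFAP the set to be moved is all of $X$, and no coordinate is unused. The translation $x\mapsto x+e_n$ is onto and gains nothing. The direction of the push has to depend on $x$, and continuously.

Let $X=\ell_2(\omega)$ and let $E_k$ be the span of $e_0,\dots,e_{k-1}$, so that $d_{E_k}(x)=(\sum_{i\ge k}x_i^2)^{1/2}$ is the norm of the $k$-th tail of $x$. The coordinates from $k$ on are \emph{almost} unused by the points of
\[
Y_k=\{x:d_{E_k}(x)<\tfrac12\}.
\]
These sets are open, they increase with $k$, and they cover $X$ because tails tend to $0$. To pass continuously from one direction to the next, join $e_0,e_1,e_2,\dots$ by a path $a\colon[0,\infty)\to X$: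
\[
a(k+\tfrac u2)=e_k+ue_{k+1},\qquad a(k+\tfrac12+\tfrac u2)=(1-u)e_k+e_{k+1}\qquad(k\in\omega,\ 0\le u\le1).
\]
Then $\|a(t)\|\le\sqrt2$. For $t\in[k,k+1]$ one of the coordinates $k$, $k+1$ of $a(t)$ equals $1$, so $d_{E_k}(a(t))\ge1$, and for $x\in Y_k$ we get $d_{E_k}(x+a(t))\ge1-d_{E_k}(x)>\frac12$. Thus the push by $a(t)$, $t\in[k,k+1]$, moves $Y_k$ off itself. It remains to choose $t$ as a continuous function of $x$, so large that $x\in Y_{\lfloor t\rfloor}$. This step uses no linear structure.

\begin{lemma}\label{lem:escape}
Let $X$ be a metrizable space, $Y_0\subset Y_1\subset\cdots$ open sets that cover $X$, and $F\colon X\times[0,\infty)\to X$ a map such that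
\begin{equation}\label{eq:escape}
F(x,t)\notin Y_k\quad\text{whenever }x\in Y_k\text{ and }t\in[k,k+1].
\end{equation}
Then there is a map $\chi\colon X\to[0,\infty)$ such that the maps $f_n(x)=F(x,\max\{n,\chi(x)\})$ satisfy $f_n(X)\cap Y_n=\emptyset$ for all $n\in\omega$. The family $(f_n(X))_{n\in\omega}$ is locally finite.
\end{lemma}

\begin{proof}
Let $\mu(x)=\min\{j:x\in Y_j\}$; we need a continuous function above $\mu$. Take a locally finite partition of unity $(\lambda_j)_{j\in\omega}$ with $\operatorname{supp}\lambda_j\subset Y_j$ and put $\chi=\sum_jj\lambda_j$. The sum is locally finite, so $\chi$ is continuous. If $\lambda_j(x)>0$ then $x\in Y_j$ and $j\ge\mu(x)$; hence $\chi(x)\ge\mu(x)\sum_j\lambda_j(x)=\mu(x)$.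

Let $x\in X$, $t=\max\{n,\chi(x)\}$ and $k=\lfloor t\rfloor$. Since $n$ and $\mu(x)$ are integers not exceeding $t$, we have $k\ge n$ and $k\ge\mu(x)$. The second inequality gives $x\in Y_k$, so $f_n(x)=F(x,t)\notin Y_k$ by \eqref{eq:escape}, and the first gives $Y_n\subset Y_k$. Thus $f_n(x)\notin Y_n$. Finally, a point $z$ lies in some $Y_{k_0}$, and this neighborhood misses $f_n(X)$ for $n\ge k_0$ because $Y_{k_0}\subset Y_n$.
\end{proof}

With $F(x,t)=x+a(t)$ the lemma yields maps $f_n\colon\ell_2(\omega)\to\ell_2(\omega)$ that move points by at most $\sqrt2$ and have locally finite images.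

Three features of this example are missing in general. There are no coordinate vectors, and the F-norm does not scale along a ray; Section~\ref{sec:paths} replaces each segment $r\mapsto re_k$ by a path. The subspaces $E_k$ exhaust only a separable part $L$ of $X$, and the orthogonal projection onto $L$, which would repair this in a Hilbert space, is not available; Lemma~\ref{lem:Y} works without it. Finally, for an arbitrary cover the permitted length of a move varies from point to point, so the sets $Y_k$ must take several scales into account.

\section{Paths that leave a small subspace}\label{sec:paths}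

From now on $X$ is a linear metric space with a fixed F-norm. In a normed space a point outside a closed subspace can be rescaled to lie at any distance from it. With an F-norm the function $d_Z$ may be bounded by a small constant, and the constructions below, which use infinitely many subspaces, need a lower bound that does not depend on $Z$. Recall that the cofinality $\operatorname{cf}\theta$ of an infinite cardinal $\theta$ exceeds $\omega$ exactly when every countable set of cardinals below $\theta$, together with $\omega$, has supremum below $\theta$.

\begin{lemma}\label{lem:delta}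
Let $\theta\le\operatorname{dens}X$ be a cardinal with $\operatorname{cf}\theta>\omega$. There is $\delta>0$ such that for every linear subspace $Z$ with $\operatorname{dens}Z<\theta$ there is $y\in X$ with $d_Z(y)\ge\delta$.
\end{lemma}

\begin{proof}
Otherwise for each $n\ge1$ there is a linear subspace $Z_n$ with $\operatorname{dens}Z_n<\theta$ and $d_{Z_n}<1/n$ on all of $X$. Then $\bigcup_nZ_n$ is dense in $X$, so $\operatorname{dens}X\le\max(\omega,\sup_n\operatorname{dens}Z_n)<\theta$, a contradiction.
\end{proof}

\begin{example}\label{ex:product}
Let $X=\prod_{i\in\omega}H_i$ be a product of Hilbert spaces with the invariant metric $\sum_i2^{-i}\min\{1,\|x_i-y_i\|\}$, take any F-norm generating the product topology, and let $Z_n=\{x:x_i=0\text{ for }i>n\}$. Given $\delta>0$, the ball $B(0,\delta)$ contains $W_n=\{x:x_0=\dots=x_n=0\}$ for some $n$, and $X=Z_n+W_n$ gives $d_{Z_n}<\delta$ on $X$. For $H_i=\ell_2(\kappa_i)$ with infinite $\kappa_0<\kappa_1<\cdots$ and $\kappa=\sup_i\kappa_i$, we have $\operatorname{dens}Z_n=\kappa_n$ and $\operatorname{dens}X=\kappa$, because $\bigcup_nZ_n$ is dense and $X$ contains each $Z_n$. So Lemma~\ref{lem:delta} fails for $\theta=\kappa$,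 which has cofinality $\omega$. For $H_i=\mathbb R$ we get the separable space $\mathbb R^\omega$, in which no $\delta$ serves even for all finite-dimensional $Z$.
\end{example}

Given $y$ with $d_Z(y)\ge\delta$, we want for each $r\le\delta$ a vector whose length and distance from $Z$ are both comparable to $r$, depending continuously on $r$. The multiples $ty$ realize every distance from $Z$ up to $\delta$, but $\|ty\|$ may be much larger than $d_Z(ty)$. Subtracting a nearly closest point of $Z$ corrects this for one $t$. We make the correction at dyadic scales only and interpolate linearly, which is harmless by \eqref{eq:two}.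

\begin{lemma}\label{lem:path}
Let $Z$ be a linear subspace of $X$ and $d_Z(y)\ge\delta>0$. There is a map $g\colon[0,\delta]\to Z+\mathbb Ry$ with $g(0)=0$ and
\[
d_Z(g(r))\ge r/2,\qquad\|g(r)\|\le6r\qquad(0\le r\le\delta).
\]
\end{lemma}

\begin{proof}
By (D2) the function $\varphi(t)=d_Z(ty)$ is continuous and nondecreasing on $[0,1]$, with $\varphi(0)=0$ and $\varphi(1)\ge\delta$. For $j\in\omega$ choose $t_j\in(0,1]$ with $\varphi(t_j)=2^{-j}\delta$; monotonicity forces $t_{j+1}<t_j$. Choose $z_j\in Z$ such that $v_j=t_jy-z_j$ satisfies $\|v_j\|\le2\cdot2^{-j}\delta$. Put $g(2^{-j}\delta)=v_j$, let $g$ be affine on each interval $[2^{-j-1}\delta,2^{-j}\delta]$, and put $g(0)=0$. For $r$ in this interval, $g(r)=(1-\vartheta)v_{j+1}+\vartheta v_j$ with $\vartheta\in[0,1]$, and by \eqref{eq:two}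
\[
\|g(r)\|\le\|v_{j+1}\|+\|v_j\|\le3\cdot2^{-j}\delta\le6r.
\]
Since $g(r)$ differs from $((1-\vartheta)t_{j+1}+\vartheta t_j)y$ by an element of $Z$,
\[
d_Z(g(r))=\varphi\big((1-\vartheta)t_{j+1}+\vartheta t_j\big)\ge\varphi(t_{j+1})=2^{-j-1}\delta\ge r/2.
\]
Continuity at $0$ follows from $\|g(r)\|\le6r$.
\end{proof}

\section{The locally finite approximation property}\label{sec:lfap}

\begin{proposition}\label{prop:lfap}
Every nonseparable linear metric space $X$ has LFAP.
\end{proposition}

Lemma~\ref{lem:delta} with $\theta=\omega_1$ gives $\delta>0$ such that every separable linear subspace $Z$ admits $y$ with $d_Z(y)\ge\delta$. We fix this $\delta$ and build the ingredients of Lemma~\ref{lem:escape}.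

\subsection{The pushing paths}
Put $E_0=\{0\}$. Given the finite-dimensional subspace $E_k$, choose $y_k$ with $d_{E_k}(y_k)\ge\delta$, let $g_k\colon[0,\delta]\to E_k+\mathbb Ry_k$ be the map of Lemma~\ref{lem:path} for $Z=E_k$, and put $E_{k+1}=E_k+\mathbb Ry_k$. Let $E=\bigcup_kE_k$ and $L=\overline E$. The vector $g_k(r)\in E_{k+1}$ plays the part of $re_k$.

To join $g_k(r)$ to $g_{k+1}(r)$ we do not multiply by scalars, because for $0<u<1$ neither $\|uv\|$ nor $d_Z(uv)$ is controlled by $u$. We let the new term grow along its own path $g_{k+1}$, where Lemma~\ref{lem:path} controls both quantities, and then let the old term shrink along $g_k$. Define $a\colon[0,\infty)\times[0,\delta]\to E$ by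
\[
a(k+\tfrac u2,r)=g_k(r)+g_{k+1}(ur),\qquad a(k+\tfrac12+\tfrac u2,r)=g_k((1-u)r)+g_{k+1}(r)
\]
for $k\in\omega$, $0\le u\le1$. At $t=k+\frac12$ both formulas give $g_k(r)+g_{k+1}(r)$, and at $t=k+1$ the second formula for $k$ and the first for $k+1$ give $g_{k+1}(r)$. So $a$ is well defined, and it is continuous because it is continuous on each of the closed strips $[\frac j2,\frac{j+1}2]\times[0,\delta]$.

\begin{lemma}\label{lem:a}
For $t\in[k,k+1]$ and $0\le r\le\delta$ we have $\|a(t,r)\|\le12r$ and $d_{E_k}(a(t,r))\ge r/26$.
\end{lemma}

\begin{proof}
Both summands of $a(t,r)$ have F-norm at most $6r$, which gives the first bound. In both formulas the first summand lies in $E_{k+1}$, so if the second is $g_{k+1}(\rho)$, then by (D3) and (D1)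
\begin{equation}\label{eq:new}
d_{E_k}(a(t,r))\ge d_{E_{k+1}}(a(t,r))=d_{E_{k+1}}(g_{k+1}(\rho))\ge\rho/2 .
\end{equation}
For $t\in[k+\frac12,k+1]$ we have $\rho=r$ and are done. For $t\in[k,k+\frac12]$ we have $a(t,r)=g_k(r)+g_{k+1}(\rho)$ with $0\le\rho\le r$. If $\rho\ge r/13$, then \eqref{eq:new} gives the bound $r/26$. If $\rho<r/13$, the new term is too short to cancel the old one:
\[
d_{E_k}(a(t,r))\ge d_{E_k}(g_k(r))-\|g_{k+1}(\rho)\|\ge\frac r2-6\rho>\frac r2-\frac{6r}{13}=\frac r{26}.\qedhere
\]
\end{proof}

\subsection{An exhaustion at one scale}
The sets $\{x:d_{E_k}(x)<w\}$ of Section~\ref{sec:model} cover only the $w$-neighborhood of $L$. What was used about them is that two points of the $k$-th set that differ by an element of $L$ differ by an element close to $E_k$. In a Hilbert space, with $P$ the orthogonal projection onto $L$, the sets $\{x:d_{E_k}(Px)<w\}$ have this property and cover $X$: here $x$ is compared with the base point $x-Px$ of its coset $x+L$. In general we have no continuous choice of base points. We choose approximate base points, one for each member of a fine cover of $X/L$, and compare $x$ with \emph{all} base points assigned to its coset.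 Two points of one coset are then compared with the same base points, and local finiteness of the cover takes the place of continuity.

\begin{lemma}\label{lem:Y}
For each $w>0$ there are open sets $Y_0(w)\subset Y_1(w)\subset\cdots$ that cover $X$ and satisfy
\[
d_{E_k}(x-y)<2w\quad\text{whenever }x,y\in Y_k(w)\text{ and }x-y\in L.
\]
\end{lemma}

\begin{proof}
Give $X/L$ the metric of (D4), and let $(C_i)_{i\in J}$ be a locally finite closed cover of $X/L$ refining the cover by open $w$-balls. For each $i$ there is $x_i\in X$ such that $d_L(x-x_i)<w$ whenever $q(x)\in C_i$. Put
\[
Y_k(w)=\{x\in X:d_{E_k}(x-x_i)<w\text{ for all }i\in J\text{ with }q(x)\in C_i\}.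
\]
The complement of $Y_k(w)$ is the union of the closed sets $q^{-1}(C_i)\cap\{x:d_{E_k}(x-x_i)\ge w\}$. They form a locally finite family, because $q$ is continuous and $(C_i)$ is locally finite; so $Y_k(w)$ is open. The inclusion $Y_k(w)\subset Y_{k+1}(w)$ holds because $d_{E_{k+1}}\le d_{E_k}$. Given $x$, the point $q(x)$ lies in finitely many $C_i$, and for each of these $d_{E_k}(x-x_i)$ decreases to $d_E(x-x_i)=d_L(x-x_i)<w$ by (D3); so $x\in Y_k(w)$ for large $k$. Finally let $x,y\in Y_k(w)$ and $x-y\in L$. Then $q(x)=q(y)$ lies in some $C_i$, and $d_{E_k}(x-y)\le d_{E_k}(x-x_i)+d_{E_k}(y-x_i)<2w$.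
\end{proof}

For $p\in\omega$ put $Y^p_k=Y_k(2^{-p}\delta/52)$. The two lemmas combine to give
\begin{equation}\label{eq:scale}
x\in Y^p_k,\quad t\in[k,k+1],\quad2^{-p}\delta\le\rho\le\delta\quad\Longrightarrow\quad x+a(t,\rho)\notin Y^p_k .
\end{equation}
Indeed, $a(t,\rho)\in L$, so if both $x$ and $x+a(t,\rho)$ were in $Y^p_k$, Lemma~\ref{lem:Y} would give $d_{E_k}(a(t,\rho))<2^{-p}\delta/26\le\rho/26$, contrary to Lemma~\ref{lem:a}.

\subsection{Varying the scale}
For a given cover the push at $x$ has size $r(x)$, and $r$ need not be bounded away from $0$, so no single $p$ satisfies $2^{-p}\delta\le r(x)$ everywhere. The scale $p$ must be read off from the point. To apply \eqref{eq:scale} we need one $p$ that is tested both at $x$ and at its image $y$, although $r(y)\ne r(x)$. Since $r(x)$ and $r(y)$ agree up to a factor $2$, it suffices to test at each point all scales in a bounded window.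

\begin{proof}[Proof of Proposition~\ref{prop:lfap}]
Let $\mathcal U$ be an open cover of $X$ and let $r\colon X\to(0,\delta]$ be given by Lemma~\ref{lem:gauge}. Put $s(x)=-\log_2(r(x)/\delta)$, so that $s\colon X\to[0,\infty)$ is continuous and $r(x)=2^{-s(x)}\delta$. Define
\[
Y_k=\{x\in X:x\in Y^p_k\text{ for all }p\in\omega\text{ with }|p-s(x)|\le2\},\qquad F(x,t)=x+a(t,r(x)).
\]
The complement of $Y_k$ is the union over $p$ of the closed sets $\{x:|p-s(x)|\le2\}\setminus Y^p_k$. A point $x_0$ has a neighborhood on which $|s-s(x_0)|<1$, and it meets these sets only for $|p-s(x_0)|<3$. So the family is locally finite and $Y_k$ is open. We have $Y_k\subset Y_{k+1}$ because $Y^p_k\subset Y^p_{k+1}$ for each $p$. At each $x$ only finitely many $p$ are tested, and for each of them $x\in Y^p_k$ for large $k$; so the sets $Y_k$ cover $X$. The map $F$ is continuous.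

We verify \eqref{eq:escape}. Let $x\in Y_k$, $t\in[k,k+1]$, $y=F(x,t)$, and suppose $y\in Y_k$. By Lemma~\ref{lem:a}, $\|y-x\|\le12\,r(x)$, so $r(y)/r(x)\in[\frac12,\frac32]$ by Lemma~\ref{lem:gauge}, and $|s(y)-s(x)|\le1$. Let $p=\lceil s(x)\rceil$. Then $|p-s(x)|\le1$ and $|p-s(y)|\le2$, so $x,y\in Y^p_k$. Also $2^{-p}\delta\le2^{-s(x)}\delta=r(x)\le\delta$. This contradicts \eqref{eq:scale} with $\rho=r(x)$.

Lemma~\ref{lem:escape} now gives maps $f_n(x)=x+a(\max\{n,\chi(x)\},r(x))$ with $(f_n(X))_{n\in\omega}$ locally finite. Since $\|f_n(x)-x\|\le12\,r(x)$, each $f_n$ is $\mathcal U$-near to $\mathrm{id}_X$ by Lemma~\ref{lem:gauge}.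
\end{proof}

\begin{remark}
Nonseparability served only to find the points $y_k$ with $d_{E_k}(y_k)\ge\delta$ for one fixed $\delta$ and finite-dimensional $E_k$. By Example~\ref{ex:product} such a $\delta$ does not exist in $\mathbb R^\omega$, so this construction does not cover all separable infinite-dimensional spaces.
\end{remark}

\section{The discrete cells property}\label{sec:cells}

The recursion of Section~\ref{sec:model} carries over as long as Lemma~\ref{lem:delta} applies. We let the new cells avoid also a prescribed small subspace $Z^0$; this will be needed when the cofinality is countable.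

\begin{lemma}\label{lem:cells}
Let $\theta\le\operatorname{dens}X$ with $\operatorname{cf}\theta>\omega$, let $Z^0$ be a linear subspace of $X$ with $\operatorname{dens}Z^0<\theta$, let $f\colon\theta\times I^m\to X$ be a map and $\mathcal U$ an open cover of $X$. There is a map $g\colon\theta\times I^m\to X$, $\mathcal U$-near to $f$, such that $\big(g(\{\alpha\}\times I^m)\big)_{\alpha<\theta}$ is discrete in $X$ and $g(\theta\times I^m)\cap Z^0=\emptyset$.
\end{lemma}

\begin{proof}
Take $\delta$ from Lemma~\ref{lem:delta} and $r\colon X\to(0,\delta]$ from Lemma~\ref{lem:gauge}. We define $g$ on $\{\alpha\}\times I^m$ by recursion on $\alpha<\theta$. Let $Z_\alpha$ be the linear span of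
\[
Z^0\cup f(\{\alpha\}\times I^m)\cup\bigcup_{\beta<\alpha}g(\{\beta\}\times I^m).
\]
Cells are separable, so $\operatorname{dens}Z_\alpha\le\max(\omega,|\alpha|,\operatorname{dens}Z^0)<\theta$. Lemmas~\ref{lem:delta} and~\ref{lem:path} give a map $h_\alpha\colon[0,\delta]\to X$ with $d_{Z_\alpha}(h_\alpha(\rho))\ge\rho/2$ and $\|h_\alpha(\rho)\|\le6\rho$. Put
\[
g(\alpha,u)=f(\alpha,u)+h_\alpha\big(r(f(\alpha,u))\big).
\]
The map $g$ is continuous because $\theta$ is discrete.

Fix $(\alpha,u)$ and write $x=f(\alpha,u)$, $y=g(\alpha,u)$, $\rho=r(x)$. Since $\|y-x\|\le6\rho$, Lemma~\ref{lem:gauge} shows that $x,y$ lie in a common member of $\mathcal U$ and that $r(y)\le\frac32\rho$. Since $x\in Z_\alpha$,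
\[
d_{Z_\alpha}(y)=d_{Z_\alpha}(h_\alpha(\rho))\ge\rho/2\ge r(y)/3>0 .
\]
In particular $y\notin Z^0$, and $\|y-y'\|\ge r(y)/3$ for every point $y'=g(\beta,v)$ with $\beta<\alpha$, because $y'\in Z_\alpha$.

Let $z\in X$ and suppose that $B(z,r(z)/12)$ contains such a pair $y,y'$. Then $\|y-y'\|<r(z)/6$. But $r(y)\ge r(z)/2$ by Lemma~\ref{lem:gauge}, so $\|y-y'\|\ge r(y)/3\ge r(z)/6$, a contradiction. Hence $B(z,r(z)/12)$ meets at most one cell.
\end{proof}

If $\kappa=\operatorname{dens}X$ has cofinality $\omega$, a single $\delta$ may not exist (Example~\ref{ex:product}). We split the cells into countably many blocks of regular cardinality $\kappa_n<\kappa$ and apply Lemma~\ref{lem:cells} to each. The subspace $Z^0$ keeps each block disjoint from the earlier ones, but the constants $\delta$ may tend to $0$, and then points of different blocks could accumulate somewhere. LFAP prevents this: we first move the $n$-th block into $f_n(X)$, and then perturb so little that local finiteness survives.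

\begin{proposition}\label{prop:cells}
A linear metric space $X$ of uncountable density $\kappa$ has the $\kappa$-discrete $m$-cells property for every $m\in\omega$.
\end{proposition}

\begin{proof}
Let $f\colon\kappa\times I^m\to X$ be a map and $\mathcal U$ an open cover. If $\operatorname{cf}\kappa>\omega$, apply Lemma~\ref{lem:cells} with $\theta=\kappa$ and $Z^0=\{0\}$.

Let $\operatorname{cf}\kappa=\omega$. Uncountable successor cardinals are regular, so $\kappa$ is a limit cardinal, and there are uncountable successor cardinals $\kappa_0<\kappa_1<\cdots<\kappa$ with supremum $\kappa$; each has $\operatorname{cf}\kappa_n=\kappa_n>\omega$. Write $\kappa$ as a disjoint union of sets $A_n$ with $|A_n|=\kappa_n$.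

\emph{First move.} Let $\mathcal V$ be an open star-refinement of $\mathcal U$. By Proposition~\ref{prop:lfap} there are maps $f_n\colon X\to X$, $\mathcal V$-near to $\mathrm{id}_X$, such that the sets $S_n=f_n(X)$ form a locally finite family. Put $f'(\alpha,u)=f_n(f(\alpha,u))$ for $\alpha\in A_n$. Then $f'$ is $\mathcal V$-near to $f$ and $f'(A_n\times I^m)\subset S_n$.

\emph{A cover that preserves local finiteness.} Each $z\in X$ has an open neighborhood $O_z$ that meets only finitely many $S_n$. Let $\mathcal W$ be an open star-refinement of the cover $\{V\cap O_z:V\in\mathcal V,\ z\in X\}$. Then $\mathcal W$ refines $\mathcal V$, and each $\operatorname{st}(W,\mathcal W)$, $W\in\mathcal W$, lies in some $O_z$. If $W\in\mathcal W$ meets $\operatorname{st}(S_n,\mathcal W)$, then some $W'\in\mathcal W$ meets both $W$ and $S_n$, so $\operatorname{st}(W,\mathcal W)$ meets $S_n$; for fixed $W$ this happens for finitely many $n$. Hence the family $(\operatorname{st}(S_n,\mathcal W))_{n\in\omega}$ is locally finite.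

\emph{Second move.} Define $g$ on $A_n\times I^m$ by recursion on $n$. Let $Z^0_n$ be the linear span of $\bigcup_{j<n}g(A_j\times I^m)$. Then $Z^0_0=\{0\}$, and for $n\ge1$ the subspace $Z^0_n$ is spanned by $\kappa_{n-1}$ separable sets, so $\operatorname{dens}Z^0_n\le\kappa_{n-1}<\kappa_n$. Identify $A_n$ with $\kappa_n$ and apply Lemma~\ref{lem:cells} to $f'|A_n\times I^m$ with $\theta=\kappa_n$, the subspace $Z^0_n$ and the cover $\mathcal W$. The resulting map $g\colon\kappa\times I^m\to X$ is $\mathcal W$-near, hence $\mathcal V$-near, to $f'$.

\emph{Nearness.} For each $(\alpha,u)$ there are $V_1,V_2\in\mathcal V$ with $g(\alpha,u),f'(\alpha,u)\in V_1$ and $f'(\alpha,u),f(\alpha,u)\in V_2$. Then $V_1\cup V_2\subset\operatorname{st}(V_2,\mathcal V)$ lies in a member of $\mathcal U$. So $g$ is $\mathcal U$-near to $f$.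

\emph{Discreteness.} Put $K_\alpha=g(\{\alpha\}\times I^m)$, a compact set. These sets are pairwise disjoint: within a block because the members of a discrete family are pairwise disjoint, and for blocks $j<n$ because $g(A_j\times I^m)\subset Z^0_n$ while $g(A_n\times I^m)\cap Z^0_n=\emptyset$. The family is locally finite: since $g(A_n\times I^m)\subset\operatorname{st}(S_n,\mathcal W)$, a point $z$ has a neighborhood meeting only finitely many blocks, and we intersect it with neighborhoods that meet at most one member of each of these blocks. Let $O$ be an open neighborhood of $z$ that meets only finitely many $K_\alpha$. At most one of them contains $z$; removing the others, which are closed, from $O$ leaves a neighborhood of $z$ that meets at most one $K_\alpha$.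
\end{proof}

Propositions~\ref{prop:lfap} and~\ref{prop:cells} together prove Theorem~\ref{thm:approx}.

\section{The topological classification}\label{sec:final}

Every linear topological space is contractible, by the homotopy $(x,t)\mapsto tx$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X$ be a complete linear metric AR-space. If $X$ is separable, apply Theorem~\ref{thm:dt}. Otherwise $\kappa=\operatorname{dens}X$ is uncountable. The space $X$ is a completely metrizable ANR by hypothesis and (T3), and it has LFAP and the $\kappa$-discrete $m$-cells property for all $m$ by Theorem~\ref{thm:approx}. By Theorem~\ref{thm:tor} it is an $\ell_2(\kappa)$-manifold, and being contractible it is homeomorphic to $\ell_2(\kappa)$ by Theorem~\ref{thm:hend}.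
\end{proof}

\begin{remark}
There is an independent route in the nonseparable case. By Banakh and Zarichnyi \cite{BZ}, a convex set in a linear metric space is homeomorphic to an infinite-dimensional Hilbert space if and only if it is a completely metrizable AR with LFAP. This replaces Theorems~\ref{thm:tor} and~\ref{thm:hend} in the proof above, and then only Proposition~\ref{prop:lfap} is needed.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(a)$\Rightarrow$(b) is trivial.

(b)$\Rightarrow$(c). Open subsets of $\ell_2(\kappa)$ are completely metrizable ANRs by (T2), (T3) and (T4). The space $X$ is metrizable and is covered by open sets of this kind, so (T4) applies again.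

(c)$\Rightarrow$(d). A contractible ANR is an AR by (T3), and the invariant metric of $X$ is complete by Theorem~\ref{thm:klee}.

(d)$\Rightarrow$(a). By Theorem~\ref{thm:main}, $X\cong\ell_2(\tau)$ for some $\tau$. By (T1), $X$ is not locally compact, so $\tau$ is infinite, and $\tau=\operatorname{dens}\ell_2(\tau)=\operatorname{dens}X=\kappa$ by (T2).

\emph{Classification of spaces.} By (T1), a space of finite dimension $n$ is homeomorphic to $\mathbb R^n$, these spaces are pairwise nonhomeomorphic, and local compactness distinguishes them from the infinite-dimensional ones. An infinite-dimensional complete linear metric AR-space $X$ is homeomorphic to $\ell_2(\operatorname{dens}X)$ by (d)$\Rightarrow$(a), and density is a topological invariant.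

\emph{Open subsets.} Let $X$ be a complete infinite-dimensional linear metric AR-space of density $\kappa$. Then $X\cong\ell_2(\kappa)$, so every open set $U\subset X$ is a metrizable $\ell_2(\kappa)$-manifold. It is locally path-connected, so its components are open and path-connected, and they are connected $\ell_2(\kappa)$-manifolds. Let $h\colon U\to U'$ and $h'\colon U'\to U$ be mutually inverse homotopy equivalences of open sets, and let $H$ be a homotopy from $h'h$ to $\mathrm{id}_U$. The map $h$ sends a component $C$ of $U$ into one component $h_*(C)$ of $U'$, and $h'$ defines $h'_*$ in the same way. For $x\in C$ the path $t\mapsto H(x,t)$ ends at $x$, so it stays in $C$; hence $h'_*h_*(C)=C$ and $H$ restricts to a homotopy in $C$ from $h'h|C$ to $\mathrm{id}_C$. Exchanging the roles of $U$ and $U'$, we see that $h_*$ is a bijection of components and that $h|C\colon C\to h_*(C)$ is a homotopy equivalence. By Theorem~\ref{thm:hend}, $C\cong h_*(C)$ for each $C$, and since components are open these homeomorphisms combine to a homeomorphism $U\cong U'$. The converse implication is trivial.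
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC} Taras Banakh and Robert Cauty, \emph{Topological classification of closed convex sets in Frechet spaces}, arXiv:1006.3092 (2010).

\bibitem{BZ} Banakh and Zarichnyi, Cent. Eur. J. Math. \textbf{6} (2008).

\bibitem{Klee} Klee, Proc. AMS \textbf{3} (1952).

\bibitem{Rol} Rolewicz, \emph{Metric Linear Spaces}.

\bibitem{Tor} Toru\'nczyk, \emph{Characterizing Hilbert space topology}, Fund. Math. \textbf{111} (1981); correction: Fund. Math. \textbf{125} (1985).

\end{thebibliography}
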